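\title{The (I)-envelope of a finite union}

\begin{abstract}
The (I)-envelope $E(A)$ of a subset $A$ of a dual Banach space is a convex set lying between the norm-closed and the weak$^*$-closed convex hull of $A$. We prove that $E(A\cup B)=E(A)\cup E(B)$ whenever $A$, $B$ and $A\cup B$ are convex, bounded or not. More generally, the envelope of a finite union is the union of the envelopes exactly when this union of envelopes is convex. The proof describes the complement of $E(A)$ by bounded sequences in the predual and then mixes finitely many such sequences into one, with weights that stabilize along a subsequence. An example in $\ell_\infty(\mathbb N\times\mathbb N)$ shows that the result fails for countable increasing unions, even after taking a norm closure.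
\end{abstract}

\section{Introduction}

Let $X$ be a Banach space over $\mathbb R$ or $\mathbb C$, let $X^*$ be its dual and $B_{X^*}$ the closed unit ball of $X^*$. The weak$^*$ topology on $X^*$ is the topology of pointwise convergence on $X$. A set $A\subset X^*$ has two standard closed convex hulls, one for the norm and one for the weak$^*$ topology. The (I)-envelope is a compromise between them: one splits $A$ into countably many pieces, takes the weak$^*$-closed convex hull of each piece, and puts the results together using only convex combinations and norm limits. The envelope consists of the points that survive every such splitting.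

\begin{definition}\label{def:env}
The \emph{(I)-envelope} of $A\subset X^*$ is
\[
E(A)=\bigcap\Bigl\{\;\overline{\operatorname{co}\bigcup_{n=1}^\infty\overline{\operatorname{co}A_n}^{\,w^*}}^{\,\|\cdot\|}\;:\;A=\bigcup_{n=1}^\infty A_n\Bigr\},
\]
where the intersection runs over all sequences $(A_n)$ of sets with union $A$, and $\operatorname{co}$ denotes the convex hull.
\end{definition}

Each set in this intersection is convex, norm closed and contains $A$, so $E(A)$ has the same three properties; also $E(\emptyset)=\emptyset$. The cover $A_n=A$ contributes the set $\overline{\operatorname{co}A}^{\,w^*}$. Therefore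
\begin{equation}\label{eq:sandwich}
\overline{\operatorname{co}A}^{\,\|\cdot\|}\subset E(A)\subset\overline{\operatorname{co}A}^{\,w^*}.
\end{equation}
The operation $E$ is monotone: if $B\subset A$, a cover $(A_n)$ of $A$ gives the cover $(B\cap A_n)$ of $B$, whose hulls are smaller, so $E(B)\subset E(A)$.

In two cases $E(A)$ is just the norm-closed convex hull. If $X$ is reflexive, the two ends of \eqref{eq:sandwich} coincide, because norm-closed convex sets are weakly closed. If $A$ is norm separable, take a dense sequence $(a_n)$ in $A$ and $\varepsilon>0$, and cover $A$ by the sets $A\cap(a_n+\varepsilon B_{X^*})$; their weak$^*$-closed convex hulls lie in the balls $a_n+\varepsilon B_{X^*}$, so $E(A)$ lies in the norm closure of $\operatorname{co}A+\varepsilon B_{X^*}$ for every $\varepsilon$. For instance, $c_0$ is weak$^*$ dense in $\ell_\infty=\ell_1^*$, but $E(c_0)=c_0$. In Example~\ref{ex:dirac}, on the other hand, $E(A)$ equals the weak$^*$-closed convex hull and is strictly larger than the norm-closed one.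

For a convex set $A$, both ends of \eqref{eq:sandwich} are closures in a topology, and a topological closure commutes with finite unions. One may ask whether $E$ does too. Since $E(A\cup B)$ is always convex, some condition on the union is needed: for $A=\{0\}$ and $B=\{1\}$ in $\mathbb R$ we have $E(A\cup B)=[0,1]$ and $E(A)\cup E(B)=\{0,1\}$. This leads to the following question, posed by Kalenda and Raja \cite{KR}.

\begin{quote}
\emph{Let $X$ be a Banach space and let $A,B\subset X^*$ be convex sets such that $A\cup B$ is convex. Is $E(A\cup B)=E(A)\cup E(B)$?}
\end{quote}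

The two cases above and the behavior of both ends of \eqref{eq:sandwich} suggest a positive answer, but the definition does not hand it over. If one cover of $A$ and one cover of $B$ both exclude a point $\eta$, together they form a cover of $A\cup B$; however, the set attached to this cover is built from convex combinations of weak$^*$ limits from $A$ with weak$^*$ limits from $B$, and the definition gives no reason for it to miss $\eta$. The answer is nevertheless yes, for real and complex spaces and without any boundedness assumption.

\begin{theorem}\label{thm:union}
Let $A_1,\dots,A_N\subset X^*$ be such that $\bigcup_{i=1}^N\operatorname{co}A_i$ is convex. Then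
\[
E(A_1\cup\dots\cup A_N)=E(A_1)\cup\dots\cup E(A_N).
\]
\end{theorem}

The case of two convex sets with convex union answers the question. The hypothesis also holds whenever $\bigcup_iA_i$ itself is convex, since then $\operatorname{co}A_i\subset\bigcup_jA_j$ for each $i$. The next theorem says that the lack of convexity seen in the two-point example is the only obstruction.

\begin{theorem}\label{thm:char}
For arbitrary $A_1,\dots,A_N\subset X^*$, the equality $E\bigl(\bigcup_iA_i\bigr)=\bigcup_iE(A_i)$ holds if and only if $\bigcup_iE(A_i)$ is convex.
\end{theorem}

For infinite unions the equality fails for a trivial reason: the intervals $[1/n,1]\subset\mathbb R$ have union $(0,1]$, whose envelope is $[0,1]$. The sensible statement compares $E(\bigcup_nA_n)$ with the norm closure of $\bigcup_nE(A_n)$, and it fails as well.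

\begin{theorem}\label{thm:countable}
Let $X$ be the real space $\ell_1(\mathbb N\times\mathbb N)$, so that $X^*=\ell_\infty(\mathbb N\times\mathbb N)$. There are uniformly bounded convex sets $A_1\subset A_2\subset\cdots$ in $X^*$ such that
\[
E\Bigl(\bigcup_nA_n\Bigr)\not\subset\overline{\bigcup_nE(A_n)}^{\,\|\cdot\|}.
\]
\end{theorem}

All three proofs rest on a dual description of $E(A)$: a point lies outside $E(A)$ exactly when a bounded sequence in $X$ separates it from $A$ in the limit (Section~\ref{sec:sep}). Theorems~\ref{thm:union} and~\ref{thm:char} then ask us to build, from $N$ sequences that separate a point from the pieces, one sequence that separates it from the union. We take a convex combination of the given sequences. Section~\ref{sec:weights} finds the weights when everything converges, Section~\ref{sec:stable} shows that one choice of weights serves along a suitable subsequence in general, and Section~\ref{sec:countable} contains the example.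

\section{Separating sequences}\label{sec:sep}

We use three standard facts about the weak$^*$ topology. Closed balls of $X^*$ are weak$^*$ compact (Banach--Alaoglu). The convex hull of finitely many nonempty weak$^*$ compact convex sets $K_1,\dots,K_j$ is weak$^*$ compact, being the image of the compact space $\{\lambda\in[0,1]^j:\sum\lambda_i=1\}\times K_1\times\dots\times K_j$ under the continuous map $(\lambda,\xi_1,\dots,\xi_j)\mapsto\sum\lambda_i\xi_i$. Finally, if $K$ and $F$ are disjoint nonempty convex sets, both weak$^*$ closed and one of them weak$^*$ compact, there is $x\in X$ with $\sup_{\xi\in K}\operatorname{Re}\xi(x)<\inf_{\zeta\in F}\operatorname{Re}\zeta(x)$; this is the Hahn--Banach separation theorem together with the fact that the weak$^*$ continuous linear functionals are the evaluations at points of $X$. For real scalars the symbol $\operatorname{Re}$ can be ignored throughout.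

By the separation theorem and scaling, $\eta\notin\overline{\operatorname{co}A}^{\,w^*}$ if and only if some $x\in X$ satisfies $\operatorname{Re}(\xi-\eta)(x)\le-1$ for all $\xi\in A$. Likewise $\eta\notin\overline{\operatorname{co}A}^{\,\|\cdot\|}$ if and only if some $x^{**}\in X^{**}$ satisfies $\operatorname{Re}x^{**}(\xi-\eta)\le-1$ for all $\xi\in A$. The envelope corresponds to an intermediate class of separating objects.

\begin{definition}\label{def:sep}
Let $A\subset X^*$ and $\eta\in X^*$. A sequence $(x_n)$ in $X$ \emph{separates $A$ from $\eta$} if it is bounded and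
\begin{equation}\label{eq:sep}
\limsup_{n}\operatorname{Re}(\xi-\eta)(x_n)\le-1\qquad\text{for every }\xi\in A.
\end{equation}
\end{definition}

A subsequence of a separating sequence is separating. We index subsequences by infinite sets $M\subset\mathbb N$ and write $\lim_{n\in M}$ and $\limsup_{n\in M}$ for limits along the increasing enumeration of $M$. The constant $-1$ can be replaced by any negative number after scaling the sequence. It must be uniform in $\xi$, and the sequence must be bounded: for $A=(-\infty,0)\subset\mathbb R$ and $\eta=0\in E(A)$, the sequence $x_n=1$ gives a negative limit for each $\xi\in A$, and the unbounded sequence $x_n=n$ satisfies \eqref{eq:sep}.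

\begin{lemma}\label{lem:sep}
Let $A\subset X^*$ and $\eta\in X^*$. Then $\eta\notin E(A)$ if and only if some sequence in $X$ separates $A$ from $\eta$.
\end{lemma}

\begin{proof}
Suppose $\eta\notin E(A)$. There are a cover $A=\bigcup_nA_n$ and $d>0$ such that $\|\xi-\eta\|\ge d$ for all $\xi$ in $H=\operatorname{co}\bigcup_n\overline{\operatorname{co}A_n}^{\,w^*}$. We want to exhaust $A$ by an increasing sequence of weak$^*$-closed convex subsets of $H$ and to separate each of them from a ball around $\eta$. The convex hull of two weak$^*$-closed convex sets need not be closed, so we first cut the pieces down to bounded ones. Enumerate the sets $A_n\cap mB_{X^*}$, $n,m\in\mathbb N$, as $(C_i)_{i\ge1}$; they cover $A$. Each $\overline{\operatorname{co}C_i}^{\,w^*}$ is weak$^*$ compact, convex and contained in $H$. Hence the sets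
\[
D_j=\operatorname{co}\bigcup_{i\le j}\overline{\operatorname{co}C_i}^{\,w^*}
\]
are weak$^*$ compact, convex, contained in $H$ and increasing in $j$, and they cover $A$.

If $D_j=\emptyset$, put $x_j=0$. Otherwise $D_j$ is disjoint from the ball $\eta+\frac d2B_{X^*}$, and the separation theorem gives $x_j\in X$ with
\[
\sup_{\xi\in D_j}\operatorname{Re}\xi(x_j)<\inf_{\|\zeta-\eta\|\le d/2}\operatorname{Re}\zeta(x_j)=\operatorname{Re}\eta(x_j)-\tfrac d2\|x_j\|.
\]
The strict inequality forces $x_j\ne0$, and we normalize $\|x_j\|=2/d$. Then $\operatorname{Re}(\xi-\eta)(x_j)\le-1$ for $\xi\in D_j$. The sequence $(x_j)$ is bounded because the radius of the ball does not depend on $j$, and each $\xi\in A$ lies in $D_j$ for all large $j$. So $(x_j)$ separates $A$ from $\eta$.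

Conversely, let $(x_n)$ separate $A$ from $\eta$, with $\|x_n\|\le C$ and $C>0$. The sequence produces a cover according to how soon the inequality sets in. Put
\[
H_n=\bigl\{\xi\in X^*:\operatorname{Re}(\xi-\eta)(x_k)\le-\tfrac12\text{ for all }k\ge n\bigr\},\qquad A_n=A\cap H_n .
\]
By \eqref{eq:sep}, $A=\bigcup_nA_n$. Each $H_n$ is an intersection of weak$^*$-closed half-spaces, so $\overline{\operatorname{co}A_n}^{\,w^*}\subset H_n$; the $H_n$ increase, so $\bigcup_nH_n$ is convex and contains $\operatorname{co}\bigcup_n\overline{\operatorname{co}A_n}^{\,w^*}$. If $\xi\in H_n$, then $\frac12\le|(\xi-\eta)(x_n)|\le C\|\xi-\eta\|$. Thus $\eta$ has distance at least $1/(2C)$ from $\bigcup_nH_n$, and $\eta\notin E(A)$.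
\end{proof}

\begin{example}\label{ex:dirac}
Let $X$ be the real space $C[0,1]$, identify $X^*$ with the signed Borel measures under the total variation norm, and let $A=\{\delta_t:t\in[0,1]\}$ be the set of point masses. Then $E(A)$ is the set $\mathcal P$ of all probability measures. Indeed $E(A)\subset\mathcal P$ by \eqref{eq:sandwich}, as $\mathcal P$ is convex and weak$^*$ closed. If $(x_n)$ separated $A$ from some $\mu\in\mathcal P$, the uniformly bounded functions $f_n=x_n-\int x_n\,d\mu$ would satisfy $\limsup_nf_n(t)\le-1$ for all $t$, and Fatou's lemma would give $0=\limsup_n\int f_n\,d\mu\le-1$. In contrast, Lebesgue measure has distance $2$ from every finitely supported probability measure, so it is not in $\overline{\operatorname{co}A}^{\,\|\cdot\|}$.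
\end{example}

The inequality $\operatorname{Re}(\xi-\eta)(x)\le-1$ passes from a set to its weak$^*$-closed convex hull. In the same way, \eqref{eq:sep} passes from a set to its envelope.

\begin{lemma}\label{lem:extend}
If $(x_n)$ separates $A$ from $\eta$, then $(x_n)$ separates $E(A)$ from $\eta$. Consequently $E(E(A))=E(A)$ for every $A\subset X^*$.
\end{lemma}

\begin{proof}
Let $\xi\in X^*$ violate the inequality in \eqref{eq:sep}; we show $\xi\notin E(A)$. The scalar sequence $\operatorname{Re}(\xi-\eta)(x_n)$ is bounded, so along an infinite set $M$ it converges to its upper limit $c>-1$. For $a\in A$ we write $a-\xi=(a-\eta)-(\xi-\eta)$ and obtain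
\[
\limsup_{n\in M}\operatorname{Re}(a-\xi)(x_n)\le-1-c<0 .
\]
So $\bigl(x_n/(1+c)\bigr)_{n\in M}$ separates $A$ from $\xi$, and $\xi\notin E(A)$ by Lemma~\ref{lem:sep}.

For the second statement, $E(A)\subset E(E(A))$ because every set is contained in its envelope. If $\eta\notin E(A)$, Lemma~\ref{lem:sep} gives a sequence separating $A$ from $\eta$; it separates $E(A)$ from $\eta$, so $\eta\notin E(E(A))$.
\end{proof}

\section{Weights from a convex set that avoids an orthant}\label{sec:weights}

Suppose a convex set $S$ is covered by $A_1,\dots,A_N$ and $(x^i_n)_n$ separates $A_i$ from $\eta$. We look for weights in the simplex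
\[
\Delta=\Bigl\{\lambda\in[0,1]^N:\sum_{i=1}^N\lambda_i=1\Bigr\}
\]
such that $\sum_i\lambda_ix^i_n$ separates $S$ from $\eta$. Consider first constant sequences $x^i_n=x^i$. The real-affine map $T(\xi)=\bigl(\operatorname{Re}(\xi-\eta)(x^i)\bigr)_{i=1}^N$ sends $S$ onto a convex set $K\subset\mathbb R^N$, each point of which has some coordinate at most $-1$, and we need $\lambda\cdot t\le-1$ for all $t\in K$.

For $N=2$ this can be seen by hand. Write $\lambda=(s,1-s)$. A point of $K$ with both coordinates at most $-1$ imposes no condition on $s$. The other points have the form $p=(-1-\alpha,-1+\beta)$ or $q=(-1+\gamma,-1-\delta)$ with $\alpha,\delta\ge0$ and $\beta,\gamma>0$. The first requires $s\ge\beta/(\alpha+\beta)$ and the second requires $s\le\delta/(\gamma+\delta)$; both bounds lie in $[0,1]$. A common $s$ exists if every lower bound is at most every upper bound, that is, if $\beta\gamma\le\alpha\delta$ for every pair $p,q$. This is what convexity provides. The point $\tau p+(1-\tau)q$ has both coordinates larger than $-1$ exactly when $\delta/(\beta+\delta)<\tau<\gamma/(\alpha+\gamma)$. No such $\tau\in[0,1]$ is allowed, so $\gamma/(\alpha+\gamma)\le\delta/(\beta+\delta)$,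 which is $\beta\gamma\le\alpha\delta$.

For general $N$ the separation theorem in $\mathbb R^N$ replaces this computation: if $K$ and $P$ are disjoint nonempty convex sets and $P$ is open, there are $\lambda\in\mathbb R^N\setminus\{0\}$ and $c\in\mathbb R$ with $\lambda\cdot t\le c\le\lambda\cdot p$ for all $t\in K$, $p\in P$.

\begin{lemma}\label{lem:orthant}
Let $K\subset\mathbb R^N$ be convex and disjoint from $P=(-1,\infty)^N$. Then there is $\lambda\in\Delta$ with $\lambda\cdot t\le-1$ for all $t\in K$.
\end{lemma}

\begin{proof}
If $K=\emptyset$, any $\lambda\in\Delta$ will do. Otherwise take $\lambda\neq0$ and $c$ as above. For each $i$ and $r>0$ the point $re_i$ lies in $P$, so $r\lambda_i\ge c$ for all $r>0$, and hence $\lambda_i\ge0$. Dividing $\lambda$ and $c$ by $\sum_i\lambda_i>0$, we may assume $\lambda\in\Delta$. Letting $p\in P$ tend to $(-1,\dots,-1)$ gives $c\le-1$.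
\end{proof}

Lemma~\ref{lem:orthant} settles the case of constant sequences, and also the case in which $\xi(x^i_n)$ converges for all $\xi\in X^*$ and all $i$: define $T$ by the limits. The next example shows that without convergence no weight need work for the whole sequence.

\begin{example}\label{ex:segment}
In $X=X^*=\mathbb R^2$ let $\eta=0$, let $S$ be the segment from $(-2,0)$ to $(0,-2)$, and let $A_1$ and $A_2$ be its halves given by $\xi_1\le-1$ and $\xi_2\le-1$. The vector $e_i$ separates $A_i$ from $0$. The endpoints of $S$ show that $se_1+(1-s)e_2$ separates $S$ from $0$ only if $-2s\le-1$ and $-2(1-s)\le-1$, that is, $s=\frac12$; and $z=(\frac12,\frac12)$ does satisfy $\xi(z)=-1$ on $S$. Now put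
\[
(x^1_n,x^2_n)=(z,e_2)\quad\text{for even }n,\qquad(x^1_n,x^2_n)=(e_1,z)\quad\text{for odd }n .
\]
Again $(x^i_n)_n$ separates $A_i$ from $0$. Along even $n$, the point $\xi=(-2,0)$ gives $\xi(sx_n^1+(1-s)x_n^2)=-s$, which forces $s=1$. Along odd $n$, the point $\xi=(0,-2)$ gives $-(1-s)$, which forces $s=0$. Each of the two subsequences has a good weight, and the whole sequence has none.
\end{example}

\section{Stabilizing the weights}\label{sec:stable}

In Example~\ref{ex:segment} one passes to a subsequence along which all functionals converge. In general no such subsequence exists: for the unit vectors $(e_n)$ of $\ell_1$ and any infinite $M$, the indicator function of every second element of $M$ is a functional $\xi\in\ell_\infty$ for which $(\xi(e_n))_{n\in M}$ diverges. One can replace limits by a weak$^*$ cluster point of $(x^1_n,\dots,x^N_n)$ in $(X^{**})^N$ and apply Lemma~\ref{lem:orthant}, but the result is a separating element of $X^{**}$, and this only excludes $\eta$ from the norm-closed convex hull of $S$.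

The way out is to stabilize the weights instead of the functionals. For an infinite $M\subset\mathbb N$, test a weight only on those $\xi\in S$ for which the limits along $M$ exist, and let $\Lambda(M)$ be the set of weights that pass. Passing to a subsequence creates more tests, so $\Lambda$ shrinks, but by Lemma~\ref{lem:orthant} it never becomes empty. In Example~\ref{ex:segment}, convergence along $\mathbb N$ holds only at $\xi=(-1,-1)$, and $\Lambda(\mathbb N)=\Delta$; for the even and the odd numbers $\Lambda$ is $\{(1,0)\}$ and $\{(0,1)\}$, and it shrinks no further. There may be uncountably many functionals to test, but the sets $\Lambda(M)$ are closed subsets of $\mathbb R^N$, whose topology has a countable base, and so countably many steps suffice to end the shrinking.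

\begin{lemma}\label{lem:stable}
Suppose that to every infinite $M\subset\mathbb N$ a closed set $\Lambda(M)\subset\mathbb R^N$ is assigned, and that $\Lambda(M')\subset\Lambda(M)$ whenever $M'\setminus M$ is finite. Then there is an infinite $M\subset\mathbb N$ with $\Lambda(M')=\Lambda(M)$ for every infinite $M'\subset M$.
\end{lemma}

\begin{proof}
Let $V_1,V_2,\dots$ be the open balls in $\mathbb R^N$ with rational center and radius. Put $M_0=\mathbb N$. Given $M_{k-1}$, let $M_k$ be an infinite subset of $M_{k-1}$ with $\Lambda(M_k)\cap V_k=\emptyset$ if there is one, and let $M_k=M_{k-1}$ otherwise. Choose $m_1<m_2<\cdots$ with $m_k\in M_k$ and put $M=\{m_k:k\in\mathbb N\}$. The sets $M_k$ decrease, so $M\setminus M_k\subset\{m_1,\dots,m_{k-1}\}$ is finite for every $k$.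

Let $M'\subset M$ be infinite. Then $\Lambda(M')\subset\Lambda(M)$. Suppose $\lambda\in\Lambda(M)\setminus\Lambda(M')$. As $\Lambda(M')$ is closed, there is $k$ with $\lambda\in V_k$ and $V_k\cap\Lambda(M')=\emptyset$. The set $L=M'\cap M_{k-1}$ is an infinite subset of $M_{k-1}$, and $\Lambda(L)\subset\Lambda(M')$ misses $V_k$. So the first alternative occurred at step $k$, and $\Lambda(M_k)\cap V_k=\emptyset$. But $\lambda\in\Lambda(M)\subset\Lambda(M_k)$ and $\lambda\in V_k$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:mix}
Let $\eta\in X^*$, let $S\subset X^*$ be convex, and let $(x^1_n)_n,\dots,(x^N_n)_n$ be bounded sequences in $X$ such that every $\xi\in S$ satisfies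
\begin{equation}\label{eq:some}
\limsup_n\operatorname{Re}(\xi-\eta)(x^i_n)\le-1\qquad\text{for at least one }i .
\end{equation}
Then there are $\lambda\in\Delta$ and an infinite $M\subset\mathbb N$ such that $\bigl(\sum_i\lambda_ix^i_n\bigr)_{n\in M}$ separates $S$ from $\eta$.
\end{proposition}

\begin{proof}
For $\xi\in X^*$ put $v_n(\xi)=\bigl(\operatorname{Re}(\xi-\eta)(x^i_n)\bigr)_{i=1}^N\in\mathbb R^N$. Each $v_n$ preserves convex combinations, and for fixed $\xi$ the sequence $(v_n(\xi))_n$ is bounded. For infinite $M\subset\mathbb N$ define
\begin{gather*}
S(M)=\bigl\{\xi\in S:\ T_M(\xi):=\lim_{n\in M}v_n(\xi)\text{ exists}\bigr\},\\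
\Lambda(M)=\bigl\{\lambda\in\Delta:\ \lambda\cdot T_M(\xi)\le-1\text{ for all }\xi\in S(M)\bigr\}.
\end{gather*}

\emph{Each $\Lambda(M)$ is closed and nonempty.} It is closed as the intersection of $\Delta$ with closed half-spaces. If $\xi,\zeta\in S(M)$ and $\tau\in[0,1]$, then $\tau\xi+(1-\tau)\zeta$ lies in $S$, by convexity of $S$, and $v_n(\tau\xi+(1-\tau)\zeta)\to\tau T_M(\xi)+(1-\tau)T_M(\zeta)$ along $M$. Hence $K=T_M(S(M))$ is convex. For $\xi\in S(M)$ and $i$ as in \eqref{eq:some}, the $i$-th coordinate of $T_M(\xi)$ is a limit along a subsequence, so it is at most $-1$. Thus $K$ misses $(-1,\infty)^N$, and Lemma~\ref{lem:orthant} gives a point of $\Lambda(M)$.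

\emph{$\Lambda$ is monotone.} If $M'$ is infinite and $M'\setminus M$ is finite, convergence along $M$ implies convergence along $M'$ to the same limit. So $S(M)\subset S(M')$ and $T_{M'}=T_M$ on $S(M)$, and therefore $\Lambda(M')\subset\Lambda(M)$.

\emph{A weight from a stable set passes every test.} Take $M$ from Lemma~\ref{lem:stable}, pick $\lambda\in\Lambda(M)$, and put $z_n=\sum_i\lambda_ix^i_n$. The sequence $(z_n)$ is bounded, and $\operatorname{Re}(\xi-\eta)(z_n)=\lambda\cdot v_n(\xi)$ since the $\lambda_i$ are real. Fix $\xi\in S$. Choose an infinite subset of $M$ along which $\lambda\cdot v_n(\xi)$ converges to $\limsup_{n\in M}\lambda\cdot v_n(\xi)$, and inside it an infinite set $M'$ along which the bounded sequence $v_n(\xi)$ converges. Then $\xi\in S(M')$ and $\lambda\in\Lambda(M)=\Lambda(M')$, so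
\[
\limsup_{n\in M}\operatorname{Re}(\xi-\eta)(z_n)=\lambda\cdot T_{M'}(\xi)\le-1 .\qedhere
\]
\end{proof}

The set $M'$ in the last step depends on $\xi$, while $\lambda$ and $M$ do not; this is what stability buys. Convexity of $S$ is used once, to make $K$ convex. No bound on $S$ is needed, because every estimate is made for one $\xi$ at a time.

\begin{proof}[Proof of Theorems~\ref{thm:union} and~\ref{thm:char}]
If $E(\bigcup_iA_i)=\bigcup_iE(A_i)$, the right side is convex because the left side is. This is the forward implication of Theorem~\ref{thm:char}.

It remains to prove the equality when $\bigcup_i\operatorname{co}A_i$ is convex (Theorem~\ref{thm:union}) or $\bigcup_iE(A_i)$ is convex (Theorem~\ref{thm:char}). Let $S$ be the set that is assumed convex. By \eqref{eq:sandwich}, in both cases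
\[
\bigcup_iA_i\subset S\subset\bigcup_iE(A_i).
\]
The inclusion $\bigcup_iE(A_i)\subset E(\bigcup_iA_i)$ is monotonicity. For the opposite inclusion let $\eta\notin\bigcup_iE(A_i)$. By Lemma~\ref{lem:sep}, for each $i$ some sequence $(x^i_n)_n$ separates $A_i$ from $\eta$, and by Lemma~\ref{lem:extend} it separates $E(A_i)$ from $\eta$. Hence \eqref{eq:some} holds for every $\xi\in S$. Proposition~\ref{prop:mix} gives a sequence that separates $S$, and so $\bigcup_iA_i$, from $\eta$. By Lemma~\ref{lem:sep}, $\eta\notin E(\bigcup_iA_i)$.
\end{proof}

\section{Countable increasing unions}\label{sec:countable}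

Lemma~\ref{lem:orthant} has no version for infinitely many coordinates. Let $K\subset\ell_\infty$ be the convex set of all $t$ with $-1\le t\le0$ and $t_i=-1$ for all large $i$. Every $t\in K$ has a coordinate equal to $-1$. But if $\lambda_i\ge0$ and $\sum_i\lambda_i=1$, the point with $n$ zeros followed by $-1$'s gives $\lambda\cdot t=-\sum_{i>n}\lambda_i$, which tends to $0$ as $n\to\infty$.

This is not yet a counterexample for envelopes, since the sequence $(e_i)$ in $\ell_1$, whose mass escapes to infinity, separates $K$ from $0$. In fact, if increasing convex sets $A_n$ are weak$^*$ closed, they form one of the covers in Definition~\ref{def:env}, and $E(\bigcup_nA_n)$ is contained in the norm closure of $\bigcup_nA_n$. To block escaping sequences as well, we replace each coordinate by a row and the condition on the coordinate by a limit along the row. An element of $A_n$ is then free on the rows before the $n$-th and on finitely many entries of every other row. The first freedom defeats the mass that a sequence keeps in the early rows, and the second defeats the mass that moves to later and later rows.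

\begin{proof}[Proof of Theorem~\ref{thm:countable}]
We call $\{m\}\times\mathbb N$ the $m$-th row. Let
\[
A_n=\bigl\{\xi\in\ell_\infty(\mathbb N\times\mathbb N):\ 0\le\xi\le1,\ \lim_{k}\xi(m,k)=1\text{ for all }m\ge n\bigr\},\qquad A=\bigcup_nA_n .
\]
The sets $A_n$ are convex, increasing and contained in the unit ball. We show that $0$ lies in $E(A)$ but has distance at least $1$ from every $E(A_n)$.

\emph{Every $\theta\in E(A_n)$ has $\|\theta\|\ge1$.} Let $x_k=-e_{(n,k)}$ be the negatives of the unit vectors of the $n$-th row. For $\xi\in A_n$ we have $\xi(x_k)=-\xi(n,k)\to-1$, so $(x_k)$ separates $A_n$ from $0$. By Lemma~\ref{lem:extend} it separates $E(A_n)$ from $0$, that is, $\liminf_k\theta(n,k)\ge1$. Hence $\|\theta\|\ge1$, and $0\notin\overline{\bigcup_nE(A_n)}^{\,\|\cdot\|}$.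

\emph{The point $0$ belongs to $E(A)$.} Otherwise, by Lemma~\ref{lem:sep}, some sequence $(z_j)$ in $\ell_1(\mathbb N\times\mathbb N)$ with $\|z_j\|\le C$ satisfies $\limsup_j\xi(z_j)\le-1$ for all $\xi\in A$. Let $r_j(m)=\sum_k|z_j(m,k)|$ be the mass of $z_j$ on row $m$, so that $\sum_mr_j(m)\le C$. By a diagonal argument we pass to a subsequence along which $r_j(m)\to c_m$ for every $m$. Every finite partial sum of the $c_m$ is a limit of partial sums of the $r_j(m)$, so $\sum_mc_m\le C$. Fix $n$ with $\sum_{m\ge n}c_m<\frac14$.

For each $i$, the sum $\sum_{m=n}^{n+i}r_j(m)$ tends to $\sum_{m=n}^{n+i}c_m<\frac14$ as $j\to\infty$. So we can choose $j_1<j_2<\cdots$, and then finite sets $F_i\subset\mathbb N\times\mathbb N$, with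
\[
\sum_{m=n}^{n+i}r_{j_i}(m)<\tfrac14,\qquad\sum_{(m,k)\notin F_i}|z_{j_i}(m,k)|<\tfrac14 .
\]
Thus $z_{j_i}$ is small on the rows $n,\dots,n+i$, and on the later rows it is almost carried by $F_i$. Define $\xi(m,k)=0$ if $m<n$, or if $(m,k)\in F_i$ for some $i$ with $n+i<m$; define $\xi(m,k)=1$ otherwise. For a fixed $m\ge n$ only finitely many $i$ satisfy $n+i<m$, so $\xi(m,k)=1$ for all but finitely many $k$. Hence $\xi\in A_n\subset A$.

Fix $i$ and split $\xi(z_{j_i})=\sum_{m,k}\xi(m,k)z_{j_i}(m,k)$ by rows. The rows $m<n$ contribute nothing. The rows $n\le m\le n+i$ contribute at most $\sum_{m=n}^{n+i}r_{j_i}(m)$ in absolute value, as $0\le\xi\le1$. On the rows $m>n+i$ the function $\xi$ vanishes on $F_i$, so they contribute at most the mass of $z_{j_i}$ outside $F_i$. Altogether $|\xi(z_{j_i})|<\frac12$ for all $i$, which contradicts $\limsup_j\xi(z_j)\le-1$.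
\end{proof}

\begin{thebibliography}{9}

\bibitem{KR}
Ond\v{r}ej F.K. Kalenda and Matias Raja, \emph{Topologies related to (I)-envelopes}, arXiv:2303.07691 (2023).

\end{thebibliography}
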